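# A strong Gurarii space with a norm-one projection onto $c_0$

All Banach spaces are real, all embeddings and isometries are linear, and "operator" means bounded linear operator. The density of a space is the least cardinality of a dense subset, $\mathfrak c$ is the cardinality of the continuum, and we work in ZFC with no further assumptions.

## Adding the constant sequence to $c_0$

Let $c$ be the space of convergent real sequences with the supremum norm, $c_0\subset c$ the sequences with limit $0$, $e_i$ the unit vectors, and $\mathbf 1=(1,1,1,\dots)\in c$.

Fix $n$ and look at $X_n=\operatorname{span}(e_1,\dots,e_n)\subset Y_n=\operatorname{span}(e_1,\dots,e_n,\mathbf 1)$. Can the inclusion $X_n\hookrightarrow c_0$ be extended to an isometric embedding $Y_n\to c_0$? In $Y_n$,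
$$\Big\|\sum_{i\le n}a_ie_i+s\mathbf 1\Big\|=\max(|a_1+s|,\dots,|a_n+s|,|s|).$$
Send $\mathbf 1$ to $e_1+\dots+e_n+e_{n+1}$. Then $\sum a_ie_i+s\mathbf 1$ goes to $\sum_{i\le n}(a_i+s)e_i+s\,e_{n+1}$, which has the same norm. So the answer is yes for every $n$.

Now ask for all coordinates at once: can $\mathrm{id}\colon c_0\to c_0$ be extended to an isometric embedding $g\colon c\to c_0$? Let $g\colon c\to c_0$ be any operator extending the identity, and put $z=g(\mathbf 1)\in c_0$. For each $i$ the vector $\mathbf 1-2e_i$ has entries $\pm1$, so its norm is $1$, while $g(\mathbf 1-2e_i)=z-2e_i$ has $i$-th entry $z_i-2$. Hence $\|g\|\ge|z_i-2|$ for every $i$, and $i\to\infty$ gives $\|g\|\ge2$. The value $2$ is attained by $x\mapsto x-(\lim x)\mathbf 1$.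

So $c_0$ solves each of these finite problems isometrically, yet their common infinite version costs a factor of $2$. The computation is about more than $c_0$ itself.

**Lemma 1.** Let $E$ be a Banach space containing $c_0$ isometrically, and let $\pi\colon E\to c_0$ be an operator with $\|\pi\|\le 1$ and $\pi|_{c_0}=\mathrm{id}$. Then every operator $g\colon c\to E$ extending the embedding $c_0\hookrightarrow E$ has $\|g\|\ge2$, and the value $2$ is attained.

*Proof.* Put $z=\pi g(\mathbf 1)\in c_0$. Since $\pi g(e_i)=\pi(e_i)=e_i$, we have $\pi g(\mathbf 1-2e_i)=z-2e_i$, so $\|g\|\ge\|\pi g\|\ge|z_i-2|\to2$. The map $x\mapsto x-(\lim x)\mathbf 1\in c_0\subset E$ extends the embedding and has norm at most $2$. $\square$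

A norm-one projection onto a copy of $c_0$ is thus a certificate that one particular extension problem, for the separable pair $c_0\subset c$, has no isometric solution. How much finite-dimensional richness can a space have and still carry such a certificate?

## Universal disposition and homogeneity

**Definition (universal disposition).** Let $\mathfrak K$ be a class of Banach spaces. A Banach space $E$ is *of universal disposition for $\mathfrak K$* if for all $X\subseteq Y$ with $X,Y\in\mathfrak K$, every isometric embedding $f\colon X\to E$ extends to an isometric embedding $g\colon Y\to E$. A *strong Gurarii space* is a space of universal disposition for finite-dimensional spaces.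

**Definition (homogeneity).** $E$ is *homogeneous with respect to $\mathfrak K$* if every bijective isometry between two subspaces of $E$ that belong to $\mathfrak K$ extends to an isometry of $E$ onto itself.

A space of universal disposition for separable spaces is in particular a strong Gurarii space. Let us test the definitions on familiar spaces.

The space $c_0$ is not strong Gurarii. Take $X=\operatorname{span}(u)\subset Y=\ell_1^2$ with $u$ the first unit vector, and $f(u)=e_1$. An isometric extension would send the second unit vector to some $v\in c_0$ with $\|v\|=1$ and $\|e_1+v\|=\|e_1-v\|=2$. Coordinates $i\ne1$ contribute at most $|v_i|\le 1$, so $|1+v_1|=|1-v_1|=2$, which is impossible.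

The space $C[0,1]$ contains an isometric copy of every separable Banach space, by the Banach–Mazur theorem, yet it is not strong Gurarii. Take $X=\operatorname{span}(u)\subset\ell_\infty^2$ and send $u$ to the constant function $1$. The second unit vector would go to some $v$ with $\|v\|=1$ and $\|1\pm v\|=1$. But $|v(t_0)|=1$ for some $t_0$, and then $\|1+v\|=2$ or $\|1-v\|=2$.

An infinite-dimensional Hilbert space is homogeneous with respect to finite-dimensional subspaces: given a bijective isometry $A\to B$, the complements $A^\perp$ and $B^\perp$ have the same Hilbert dimension, so we add a unitary $A^\perp\to B^\perp$. It is not strong Gurarii, since it does not contain $\ell_\infty^2$ (the parallelogram law fails there).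

So neither containing everything nor homogeneity suffices alone. Together they do.

**Lemma 2.** Let $\mathfrak K$ be a class of Banach spaces closed under isometric copies. If $E$ is homogeneous with respect to $\mathfrak K$ and contains an isometric copy of every member of $\mathfrak K$, then $E$ is of universal disposition for $\mathfrak K$.

*Proof.* Let $X\subseteq Y$ be in $\mathfrak K$ and $f\colon X\to E$ an isometric embedding. Choose an isometric embedding $h\colon Y\to E$. Then $f\circ(h|_X)^{-1}\colon h(X)\to f(X)$ is a bijective isometry between subspaces in $\mathfrak K$, so it extends to a surjective isometry $T$ of $E$. The map $g=T\circ h$ is an isometric embedding of $Y$, and $g(x)=T(h(x))=f(x)$ for $x\in X$. $\square$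

The question, from the paper "Remarks on Gurarii spaces" by Joanna Garbulińska and Wiesław Kubiś (arXiv:1111.5840, 2011), is this: *does there exist a strong Gurarii space, homogeneous with respect to finite-dimensional subspaces and not of universal disposition for separable spaces?* The answer is yes.

**Theorem A.** There is a Banach space $E$ of density $\mathfrak c$ such that

1. $E$ is a strong Gurarii space, homogeneous with respect to finite-dimensional subspaces;
2. $E$ contains an isometric copy of $c_0$ which is the range of a norm-one projection. Every operator $g\colon c\to E$ extending the embedding $c_0\hookrightarrow E$ satisfies $\|g\|\ge2$ (and $2$ is attained). Hence $E$ is not of universal disposition for separable spaces; this fails already for the one-codimensional pair $c_0\subset c$;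
3. $E$ is not even isomorphic to a space of universal disposition for separable spaces.

The density is the least possible: every strong Gurarii space has density $\ge\mathfrak c$. Moreover $E$ can be chosen to contain isometrically any prescribed Banach space $V$ of density $\le\mathfrak c$.

**Theorem B.** For every infinite cardinal $\lambda$ there is a Banach space $E_\lambda$ of density $2^\lambda$ which is of universal disposition for, and homogeneous with respect to, spaces of density $\le\lambda$, but is not of universal disposition for spaces of density $\le\lambda^+$. The density $2^\lambda$ is the least possible: every space of universal disposition for spaces of density $\le\lambda$ has density $\ge2^\lambda$.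

**Corollary.** There are two non-isomorphic strong Gurarii spaces of density $\mathfrak c$ that are homogeneous with respect to finite-dimensional subspaces, namely $E$ and $E_\omega$.

By Lemmas 1 and 2, the main task for Theorem A is to start from a space containing $c_0$ and $C[0,1]$, with a norm-one projection onto $c_0$, and to enlarge it until every finite-dimensional partial isometry extends to a global one, without losing the projection.

## Operators into $c_0$ and the trouble with repeated amalgamation

The projection has a chance because $c_0$ cannot tell finite-dimensional subspaces from complemented ones, as far as norms of extensions go.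

**Lemma 3.** If $A$ is a finite-dimensional subspace of a Banach space $X$, every operator $S\colon A\to c_0$ extends to an operator $X\to c_0$ of the same norm.

*Proof.* Write $Sa=(\varphi_n(a))_n$ with $\varphi_n\in A^*$. Since $Sa\in c_0$ for each $a$, $\varphi_n\to0$ pointwise on $A$. As $\dim A<\infty$, pointwise convergence in $A^*$ is norm convergence, so $\|\varphi_n\|\to0$. Let $\psi_n\in X^*$ be a Hahn–Banach extension of $\varphi_n$, so $\|\psi_n\|=\|\varphi_n\|\to0$. Then $(\psi_n(x))_n\in c_0$ for every $x\in X$, and $x\mapsto(\psi_n(x))_n$ extends $S$ with norm $\sup_n\|\psi_n\|=\sup_n\|\varphi_n\|=\|S\|$. $\square$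

For $A=c_0$ and $X=c$ the conclusion is false, as we saw at the start.

Now the natural attempt. Let $\pi\colon E_0\to c_0$ be a contraction (an operator of norm at most $1$), and let $f\colon A\to B$ be a bijective isometry between finite-dimensional subspaces of $E_0$. Put
$$E_1=(E_0\oplus_1E_0)/\{(f(a),-a):a\in A\}.$$
Let $i_1,i_2\colon E_0\to E_1$ be the two canonical maps. Both are isometric, because $\|e+f(a)\|+\|a\|\ge\|e\|$ and $\|f(a)\|+\|e-a\|\ge\|e\|$. Regard $E_0$ as a subspace of $E_1$ via $i_1$. Then $g=i_2\colon E_0\to E_1$ is an isometric embedding extending $f$, since $i_2(a)=i_1(f(a))$ for $a\in A$. The contraction survives: by Lemma 3 there is a contraction $S\colon E_0\to c_0$ with $S|_A=\pi f$, and $(x,y)\mapsto\pi x+Sy$ vanishes on the vectors $(f(a),-a)$, so it induces a contraction $\pi_1\colon E_1\to c_0$ extending $\pi$.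

But $g$ is defined only on $E_0$. To arrive at an isometry of the final space we must next extend $g$ to all of $E_1$, then to all of $E_2$, and so on. The same recipe gives
$$E_2=(E_1\oplus_1E_1)/\{(g(x),-x):x\in E_0\},$$
and to extend $\pi_1$ to $E_2$ we need a contraction $\sigma\colon E_1\to c_0$ with $\sigma|_{E_0}=\pi_1g$. Here the attempt stops: the prescribed part of $\sigma$ now lives on the infinite-dimensional space $E_0$, Lemma 3 does not apply, and the pair $c_0\subset c$ shows that a contraction into $c_0$ defined on an infinite-dimensional subspace need not extend to a contraction.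

The way past this point is to remember how $E_1$ was made. It is $E_0$ together with one further copy $i_2(E_0)$, glued to it along a finite-dimensional space. So $\sigma$ on $E_0$ is given, and on the further copy we only need a contraction $\tau\colon E_0\to c_0$ with $\tau(a)=\sigma(f(a))$ for $a\in A$. That is one condition on a finite-dimensional space, and Lemma 3 applies after all. The moral for our construction: never amalgamate over the big space. Lay out at once all copies of $E_0$ that the iteration of $f$, $f^{-1}$ and all other partial isometries will ever produce, glue them along finite-dimensional pieces in the pattern of a tree, and let a group move the copies around.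

## One partial isometry: a line of glued copies

Let $X$ be a Banach space and $f\colon A\to B$ a single bijective isometry between closed subspaces. Take a copy of $X$ for each $n\in\mathbb Z$ and write $[n,x]$ for $x$ placed in copy $n$. In $M=\ell_1(\mathbb Z;X)$ let
$$N=\overline{\operatorname{span}}\{[n+1,a]-[n,f(a)]:n\in\mathbb Z,\ a\in A\},\qquad X'=M/N.$$
The shift $t\colon[n,x]\mapsto[n+1,x]$ is an isometry of $M$ with $t(N)=N$, so it acts as a surjective isometry on $X'$. Put $\iota(x)=[0,x]+N$. For $a\in A$,
$$t\,\iota(a)=[1,a]+N=[0,f(a)]+N=\iota(f(a)),$$
so the shift extends $f$. Whether $X$ sits isometrically in $X'$ is a question about functionals.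

Take $X=\ell_\infty^2$ with unit vectors $u_1,u_2$, and $f(u_1)=u_1+u_2$. No isometry of $\ell_\infty^2$ onto itself does this, since $u_1+u_2$ is an extreme point of the unit ball and $u_1$ is not. A contraction on $X'$ amounts to contractions $T_n$ on $X$ with $T_{n+1}(u_1)=T_n(u_1+u_2)$ for all $n$. To extend the first coordinate functional, $T_n(x)=x_1$ for all $n$ works. To extend the second, start with $T_0(x)=x_2$. Going right, $T_1(u_1)=T_0(u_1+u_2)=1$, and the only functional of norm $\le 1$ with this value is $T_1(x)=x_1$; continue with $T_n(x)=x_1$ for $n\ge1$. Going left, $T_{-1}(u_1+u_2)=T_0(u_1)=0$, and we may take $T_n=0$ for all $n\le-1$. All conditions hold. Both coordinate functionals of $X$ therefore extend to contractive functionals on $X'$, so $\|\iota(x)\|\ge\max(|x_1|,|x_2|)=\|x\|$, and $\iota$ is isometric.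

Two features deserve attention. Each new $T_n$ had to satisfy only one condition, on one subspace, because we moved outward from copy $0$. And the resulting functional is not invariant under the shift; it need not be. The group must act on the space, but nothing asks the operator to commute with it.

For the general construction there are many isometries $f$ and also a group $G$ that already acts on $X$. The line $\mathbb Z$ becomes a tree of cosets in a free product.

## Normal forms in $G*F$

Let $X$ be a Banach space, $G$ a group acting on $X$ by linear isometries via $\rho\colon G\to\mathrm{Iso}(X)$, and $P$ a set of bijective isometries $f\colon A_f\to B_f$ between closed subspaces of $X$. Let $H=G*F$, where $F$ is the free group on $\{t_f:f\in P\}$.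

**Normal form.** Every $h\in H$ is uniquely of the form
$$h=g_0\,t_{f_1}^{\varepsilon_1}g_1\,t_{f_2}^{\varepsilon_2}g_2\cdots t_{f_n}^{\varepsilon_n}g_n,\qquad g_i\in G,\ \varepsilon_i=\pm1,\tag{1}$$
that is *reduced*: whenever $f_i=f_{i+1}$ and $\varepsilon_i=-\varepsilon_{i+1}$, then $g_i\ne1$.

This is the normal form theorem for the free product of $G$ and the groups $\langle t_f\rangle\cong\mathbb Z$ (Lyndon–Schupp, *Combinatorial Group Theory*, Ch. IV.1), according to which every element is uniquely a product of nontrivial elements of the factors with neighbors in different factors. To pass from (1) to that form, collect each maximal run $t_f^{\varepsilon}1t_f^{\varepsilon}1\cdots t_f^\varepsilon$ into a power of $t_f$ and delete the remaining trivial $g_i$. If $g_i=1$ with $1\le i<n$, then either $f_i\neq f_{i+1}$, so the neighboring letters lie in different factors, or $f_i=f_{i+1}$ and $\varepsilon_i=\varepsilon_{i+1}$, so they were merged; hence the result is a normal form. Conversely, write each power $t_f^k$ as $|k|$ letters $t_f^{\pm1}$ with trivial elements of $G$ between them, and insert $1$ wherever an element of $G$ is missing. The two operations are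 inverse to each other.

Put $|h|=n$. Right multiplication by an element of $G$ changes only $g_n$, so $|h|$ is constant on each left coset $hG$. A coset $v$ of length $n\ge1$ contains exactly one element whose last entry $g_n$ is $1$. Denote it $h_v$, and call $t_{f_n}^{\varepsilon_n}$ the *last letter* of $v$. The only coset of length $0$ is $G$ itself.

For instance, let $G=\{1,s\}$ have order two and let $P=\{f\}$, $t=t_f$. The element $tst^{-1}$ is reduced of length $2$, while $t\,1\,t^{-1}$ is not reduced and equals $1$. The cosets of length $1$ are $\{t,ts\}$, $\{t^{-1},t^{-1}s\}$, $\{st,sts\}$ and $\{st^{-1},st^{-1}s\}$, with $h_v=t,\ t^{-1},\ st,\ st^{-1}$.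

**Lemma 4.** For all $h\in H$ and $f\in P$, exactly one of the following holds:

- (a) $|ht_f|=|h|+1$, and $ht_f=h_v$ for the coset $v=ht_fG$, whose last letter is $t_f$;
- (b) $|ht_f|=|h|-1$, and $h=h_v$ for the coset $v=hG$, whose last letter is $t_f^{-1}$.

*Proof.* If the normal form of $h$ ends in $t_f^{-1}\cdot1$, then $h=h_v$ for $v=hG$ with last letter $t_f^{-1}$, and $ht_f$ is obtained by deleting this end, so $|ht_f|=|h|-1$. This is (b). Otherwise, appending $t_f\cdot 1$ to the normal form of $h$ gives a reduced expression of length $|h|+1$ with last entry $1$. This is (a). The lengths show that the cases exclude each other. $\square$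

Picture the cosets as the vertices of a tree with root $G$. A vertex $v$ of length $n\ge1$ with last letter $t_f^{\varepsilon}$ hangs from the vertex $h_vt_f^{-\varepsilon}G$ of length $n-1$. Lemma 4 says that every pair $(h,f)$ describes an edge between a vertex and the one it hangs from, and that the frame $h_v$ of the outer vertex is determined. This is what will make the induction below work.

## The space $X'$ and the action of $H$ on it

We now place a copy of $X$ at every coset and glue along the edges. The element $h$ serves as a frame for the copy at $hG$; changing the frame from $h$ to $hg$ rereads the copy through $\rho(g)$.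

**Construction of $M$.** Let $M$ be the space of all functions $\xi\colon H\to X$ with
$$\xi(hg)=\rho(g)^{-1}\xi(h)\quad(h\in H,\ g\in G),\qquad \|\xi\|=\sum_{hG\in H/G}\|\xi(h)\|<\infty .$$
The summands depend only on the coset, since $\rho(g)$ is isometric. Choosing one representative in each coset identifies $M$ with $\ell_1(H/G;X)$, so $M$ is a Banach space. For $h\in H$, $x\in X$ let $[h,x]\in M$ be the function supported on $hG$ with value $x$ at $h$. Then
$$\|[h,x]\|=\|x\|,\qquad [hg,x]=[h,\rho(g)x].\tag{2}$$
For the second equality, both sides are supported on $hG$, and $[h,\rho(g)x]$ takes at $hg$ the value $\rho(g)^{-1}\rho(g)x=x$. Finite sums of elements $[h,x]$ are dense in $M$.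

**Action on $M$.** For $k\in H$ put $(k\xi)(h)=\xi(k^{-1}h)$. This permutes the cosets and preserves the defining relation and the norm, so $H$ acts on $M$ by isometries. The function $k[h,x]$ is supported on $khG$ and has value $x$ at $kh$, so $k[h,x]=[kh,x]$.

**Gluing.** Let
$$N=\overline{\operatorname{span}}\{[ht_f,a]-[h,f(a)]:h\in H,\ f\in P,\ a\in A_f\},\qquad X'=M/N,\qquad\iota(x)=[1,x]+N.$$
An element $k\in H$ sends the generator with index $h$ to the one with index $kh$. So $kN\subseteq N$ for every $k\in H$, and applying this to $k^{-1}$ gives $kN=N$. Hence $H$ acts on $X'$ by surjective isometries; call this action $\rho'$. It extends the old action and realizes every $f\in P$: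
$$\rho'(g)\iota(x)=[g,x]+N=[1,\rho(g)x]+N=\iota(\rho(g)x)\qquad(g\in G,\ x\in X),\tag{3}$$
$$\rho'(t_f)\iota(a)=[t_f,a]+N=[1,f(a)]+N=\iota(f(a))\qquad(f\in P,\ a\in A_f).\tag{4}$$

It remains to see that passing to the quotient has not collapsed $X$, and that operators on $X$ extend to $X'$. One lemma does both.

## Extending an operator outward along the tree

**Lemma 5.** Let $Z$ be a Banach space such that for every $A\in\{A_f,B_f:f\in P\}$, every operator $A\to Z$ extends to an operator $X\to Z$ of the same norm. Then for each operator $T\colon X\to Z$ with $\|T\|\le1$ there is an operator $T'\colon X'\to Z$ with $\|T'\|\le1$ and $T'\iota=T$.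

*Proof.* **Step 1: what must be chosen.** The purpose of this step is to translate the lemma into conditions on one copy of $X$ at a time. We look for operators $T_h\colon X\to Z$ $(h\in H)$ with $\|T_h\|\le1$, $T_1=T$ and
$$T_{hg}=T_h\rho(g)\quad(g\in G),\qquad T_{ht_f}(a)=T_h(f(a))\quad(f\in P,\ a\in A_f),\tag{5}$$
where $T_h$ will be the action of $T'$ on the copy of $X$ read in frame $h$.

**Step 2: the choice, by induction on $|h|$.** This step defines all $T_h$ using the extension property only on the subspaces $A_f$ and $B_f$. For $g\in G$ put $T_g=T\rho(g)$. Let $n\ge1$, suppose that $T_h$ is defined with $\|T_h\|\le 1$ whenever $|h|<n$, and let $v$ be a coset of length $n$ with last letter $t_f^{\varepsilon}$.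

If $\varepsilon=1$, put $h'=h_vt_f^{-1}$, which has length $n-1$. The operator $T_{h'}\circ f\colon A_f\to Z$ has norm at most $1$. Let $T_{h_v}\colon X\to Z$ be an extension of it of the same norm.

If $\varepsilon=-1$, put $h''=h_vt_f$, which has length $n-1$. The operator $T_{h''}\circ f^{-1}\colon B_f\to Z$ has norm at most $1$. Let $T_{h_v}\colon X\to Z$ be an extension of it of the same norm.

In both cases put $T_{h_vg}=T_{h_v}\rho(g)$ for $g\in G$. This defines $T_h$ for every $h\in v$, with norm at most $1$.

**Step 3: all conditions hold.** We check (5). For the first part, write $h=h_vg_0$, with $h_v$ replaced by $1$ if $v=G$. Then $T_{hg}=T_{h_v}\rho(g_0g)=T_{h_v}\rho(g_0)\rho(g)=T_h\rho(g)$. For the second part, take a pair $(h,f)$ and use Lemma 4. In case (a), $ht_f=h_v$ has last letter $t_f$, and $h=h_vt_f^{-1}=h'$; the choice of $T_{h_v}$ gave $T_{ht_f}(a)=T_h(f(a))$ for $a\in A_f$. In case (b), $h=h_v$ has last letter $t_f^{-1}$, and $ht_f=h''$; the choice of $T_{h_v}$ gave $T_h(b)=T_{ht_f}(f^{-1}(b))$ for $b\in B_f$, which with $b=f(a)$ is again $T_{ht_f}(a)=T_h(f(a))$.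

**Step 4: assembling $T'$.** This step sums up over the copies. For $\xi\in M$ put
$$\tilde T\xi=\sum_{hG\in H/G}T_h\xi(h).$$
The summands do not depend on the representatives, since $T_{hg}\xi(hg)=T_h\rho(g)\rho(g)^{-1}\xi(h)=T_h\xi(h)$. The sum converges absolutely with $\|\tilde T\xi\|\le\sum\|\xi(h)\|=\|\xi\|$, and $\tilde T[h,x]=T_hx$. By (5), $\tilde T([ht_f,a]-[h,f(a)])=T_{ht_f}(a)-T_h(f(a))=0$, so $\tilde T$ vanishes on $N$. It therefore induces $T'\colon X'\to Z$ with $\|T'\|\le1$ and $T'\iota(x)=T_1x=Tx$. $\square$

**Lemma 6.** $\iota\colon X\to X'$ is an isometric embedding.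

*Proof.* Clearly $\|\iota(x)\|\le\|[1,x]\|=\|x\|$. Given $x$, choose $\varphi\in X^*$ with $\|\varphi\|\le1$ and $\varphi(x)=\|x\|$. By the Hahn–Banach theorem the hypothesis of Lemma 5 holds for $Z=\mathbb R$, whatever the subspaces $A_f,B_f$ are. So there is a functional $\varphi'$ on $X'$ with $\|\varphi'\|\le1$ and $\varphi'(\iota(x))=\varphi(x)=\|x\|$. Hence $\|\iota(x)\|\ge\|x\|$. $\square$

## The tower of length $\omega_1$: parts (1) and (2) of Theorem A

A single passage from $X$ to $X'$ extends the partial isometries of $X$, but creates new ones in $X'$. We repeat $\omega_1$ times.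

**Step 1: the recursion.** This step sets up the spaces, the groups acting on them, and the projection, all compatible with each other. Let $X_0=c_0\oplus_\infty C[0,1]$, or $X_0=c_0\oplus_\infty C[0,1]\oplus_\infty V$ if a Banach space $V$ of density $\le\mathfrak c$ is prescribed. Let $G_0=\{1\}$ and let $\pi_0\colon X_0\to c_0$ be the coordinate projection, so $\|\pi_0\|=1$. For $\alpha\le\omega_1$ we define Banach spaces $X_\alpha$, groups $G_\alpha$ acting isometrically on $X_\alpha$, and operators $\pi_\alpha\colon X_\alpha\to c_0$ with $\|\pi_\alpha\|\le1$, such that for $\alpha\le\beta$ we have $X_\alpha\subseteq X_\beta$ isometrically, $G_\alpha\le G_\beta$, each $g\in G_\alpha$ acts on $X_\beta$ as an extension of its action on $X_\alpha$, and $\pi_\beta|_{X_\alpha}=\pi_\alpha$.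

*Successors.* Let $P_\alpha$ be the set of all bijective isometries between finite-dimensional subspaces of $X_\alpha$. Apply the construction with $X=X_\alpha$, $G=G_\alpha$, $P=P_\alpha$, and put $X_{\alpha+1}=X_\alpha'$, $G_{\alpha+1}=G_\alpha*F$. By Lemma 6 we may identify $X_\alpha$ with $\iota(X_\alpha)$, and by (3) the action of $G_{\alpha+1}$ on $X_{\alpha+1}$ extends that of $G_\alpha$ on $X_\alpha$. By Lemma 3 the hypothesis of Lemma 5 holds for $Z=c_0$, and Lemma 5 with $T=\pi_\alpha$ gives $\pi_{\alpha+1}$ with $\|\pi_{\alpha+1}\|\le 1$ and $\pi_{\alpha+1}|_{X_\alpha}=\pi_\alpha$.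

*Limits.* For a limit ordinal $\beta$ let $X_\beta$ be the completion of $\bigcup_{\alpha<\beta}X_\alpha$ and $G_\beta=\bigcup_{\alpha<\beta}G_\alpha$. An element $g\in G_\alpha$ acts on all $X_\gamma$ with $\alpha\le\gamma<\beta$ compatibly, hence isometrically on the union, and the action extends to the completion. The operators $\pi_\alpha$ fit together to a contraction on the union, which extends by continuity to $\pi_\beta$.

Let $E=X_{\omega_1}$ and $\pi=\pi_{\omega_1}$.

**Step 2: no completion is needed at the end.** This step ensures that finitely many vectors of $E$ already live at a countable stage. A Cauchy sequence in $\bigcup_{\alpha<\omega_1}X_\alpha$ involves countably many indices, so it lies in one $X_\alpha$ with $\alpha<\omega_1$, and it converges there because $X_\alpha$ is complete. So the union is complete and $E=\bigcup_{\alpha<\omega_1}X_\alpha$.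

**Step 3: homogeneity.** We show that every finite-dimensional partial isometry was extended at some stage. Let $f\colon A\to B$ be a bijective isometry between finite-dimensional subspaces of $E$. Bases of $A$ and $B$ lie in some $X_\alpha$ with $\alpha<\omega_1$, so $A,B\subseteq X_\alpha$ and $f\in P_\alpha$. The element $t_f\in G_{\alpha+1}\le G_{\omega_1}$ acts on $E$ as a surjective isometry, because it is an element of a group acting by isometries, and by (4) it coincides with $f$ on $A$.

**Step 4: strong Gurarii.** We apply Lemma 2 to the class of finite-dimensional spaces. By the Banach–Mazur theorem every finite-dimensional space embeds isometrically into $C[0,1]\subseteq X_0\subseteq E$, and $E$ is homogeneous by Step 3. So $E$ is of universal disposition for finite-dimensional spaces. This proves (1).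

**Step 5: the pair $c_0\subset c$.** Here the projection is cashed in. We have $c_0\subseteq X_0\subseteq E$, $\|\pi\|=1$ and $\pi|_{c_0}=\pi_0|_{c_0}=\mathrm{id}$. So $\pi$, regarded as a map into $E$, is a norm-one projection with range $c_0$, and Lemma 1 says that every operator $g\colon c\to E$ extending $c_0\hookrightarrow E$ has $\|g\|\ge2$, with $2$ attained. In particular no isometric embedding $c\to E$ extends $c_0\hookrightarrow E$. Both $c_0$ and $c$ are separable and $c_0$ has codimension one in $c$. This proves (2). If $V$ was prescribed, then $V\subseteq X_0\subseteq E$ isometrically.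

## No isomorphic copy: part (3) of Theorem A

Lemma 1 is a statement about the constants $1$ and $2$, and an isomorphism may change constants. For (3) we need an obstruction that survives isomorphisms: we extend not by one vector but by uncountably many, one at a time and with no loss of norm.

**Lemma 7.** Let $F$ be of universal disposition for separable spaces. If $S\subseteq Y$ are separable Banach spaces, every operator $W\colon S\to F$ extends to $Y$ with the same norm.

*Proof.* If $W=0$, extend by $0$. Otherwise scale so that $\|W\|=1$. Let $D=\overline{W(S)}\subseteq F$ and
$$Q=(D\oplus_1Y)\big/\overline{\{(Ws,-s):s\in S\}},$$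
a separable space. The canonical map $D\to Q$ is isometric: it is a contraction, and for $d\in D$, $s\in S$,
$$\|d+Ws\|+\|s\|\ge\|d+Ws\|+\|Ws\|\ge\|d\|.$$
So the inclusion $D\hookrightarrow F$ is an isometric embedding of a subspace of $Q$, and it extends to an isometric embedding $Q\to F$. Compose this with the contraction $Y\to Q$, $y\mapsto[(0,y)]$. For $s\in S$ we have $[(0,s)]=[(Ws,0)]$, which goes to $Ws$. So the composition extends $W$, and its norm is at most $1=\|W\|$. $\square$

Now let $F$ be of universal disposition for separable spaces and suppose that $\Phi\colon E\to F$ is an isomorphism. We derive a contradiction.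

**Step 1: transfer to $F$.** We express the projection of $E$ in terms of $F$. Put $j=\Phi|_{c_0}\colon c_0\to F$ and $q=\pi\Phi^{-1}\colon F\to c_0$. Then $qj=\pi|_{c_0}=\mathrm{id}_{c_0}$.

**Step 2: extend $j$ to a nonseparable space.** This step produces a projection that ought not to exist. Choose infinite sets $A_\xi\subseteq\mathbb N$ $(\xi<\omega_1)$ with pairwise finite intersections. Such sets exist: for each real $r$ take a sequence of distinct rationals converging to $r$; the ranges of two such sequences with different limits meet in a finite set, so transferring from $\mathbb Q$ to $\mathbb N$ by a bijection gives $\mathfrak c\ge\aleph_1$ such sets. For $\xi\le\omega_1$ let $S_\xi$ be the closed span of $c_0\cup\{1_{A_\eta}:\eta<\xi\}$ in $\ell_\infty$. Then $S_0=c_0$, and $S_\xi$ is separable for $\xi<\omega_1$. We define operators $J_\xi\colon S_\xi\to F$ of norm $\|j\|$, each extending the earlier ones, starting with $J_0=j$. At successors, apply Lemma 7 to $S_\xi\subseteq S_{\xi+1}$. At limits $\beta\le\omega_1$, the union $\bigcup_{\xi<\beta}S_\xi$ is dense in $S_\beta$, and we extend by continuity. Put $J=J_{\omega_1}$ and $\Pi=qJ\colon S_{\omega_1}\to c_0$.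 Since $\Pi|_{c_0}=qj=\mathrm{id}$, $\Pi$ is a bounded projection of $S_{\omega_1}$ onto $c_0$.

**Step 3: a contradiction by counting.** We show that $\Pi$ cannot exist. Put $x_\xi=1_{A_\xi}-\Pi1_{A_\xi}=(I-\Pi)1_{A_\xi}$. Let $\xi_1,\dots,\xi_m$ be distinct and let $\epsilon_i=\pm1$. Outside the finite set $\bigcup_{i<k}(A_{\xi_i}\cap A_{\xi_k})$ the function $\sum_i\epsilon_i1_{A_{\xi_i}}$ takes values in $\{-1,0,1\}$. So $\sum_i\epsilon_i1_{A_{\xi_i}}=u+w$ with $w$ finitely supported and $\|u\|\le1$, and $u\in S_{\omega_1}$. Since $I-\Pi$ vanishes on $c_0\ni w$,
$$\Big\|\sum_i\epsilon_ix_{\xi_i}\Big\|=\|(I-\Pi)u\|\le\|I-\Pi\|.$$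
Fix $n\in\mathbb N$ and choose the signs so that $\epsilon_ix_{\xi_i}(n)=|x_{\xi_i}(n)|$. Then
$$\sum_{i=1}^m|x_{\xi_i}(n)|\le\|I-\Pi\|.$$
So for each $k\ge1$ at most $k\|I-\Pi\|$ indices $\xi$ satisfy $|x_\xi(n)|\ge1/k$, and only countably many $\xi$ satisfy $x_\xi(n)\ne0$. Taking the union over all $n$, only countably many $\xi$ have $x_\xi\neq0$. Hence $x_\xi=0$ for some $\xi<\omega_1$, which means $1_{A_\xi}=\Pi1_{A_\xi}\in c_0$. This is impossible, since $A_\xi$ is infinite. This proves (3).

## The density is exactly $\mathfrak c$

**Step 1: $E$ has density at most $\mathfrak c$.** We bound cardinalities along the tower: $|X_\alpha|\le\mathfrak c$ and $|G_\alpha|\le\mathfrak c$ for all $\alpha\le\omega_1$. A space of density $\le\mathfrak c$ has cardinality at most $\mathfrak c^\omega=\mathfrak c$, since each point is the limit of a sequence from a dense set. This gives $|X_0|\le\mathfrak c$. If the bound holds at $\alpha$, a member of $P_\alpha$ is determined by finitely many vectors (a basis of its domain) and their images, so $|P_\alpha|\le\mathfrak c$ and $|G_{\alpha+1}|\le\mathfrak c$. Finite sums of elements $[h,x]$ form a dense subset of $M$ of cardinality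 at most $\mathfrak c$, so $X_{\alpha+1}$ has density $\le\mathfrak c$ and $|X_{\alpha+1}|\le\mathfrak c^\omega=\mathfrak c$. At limits we take unions of at most $\aleph_1\le\mathfrak c$ sets, and completions, which preserve the bound.

**Step 2: every strong Gurarii space $E$ has density at least $\mathfrak c$.** We find $\mathfrak c$ vectors at mutual distance at least $1$; the open balls of radius $1/2$ around them are disjoint, so every dense set has at least $\mathfrak c$ elements. Extending the zero map from $\{0\}$, we see that $E$ contains an isometric copy of $A=\ell_2^2$. For $\theta\in[0,\pi)$ let $a_\theta=(\cos\theta,\sin\theta)$, and let $Y_\theta=A\oplus\mathbb Rv$ with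
$$\|a+sv\|=\max(\|a\|_2,\ |\langle a,a_\theta\rangle+s|).$$
This is a norm: it is a maximum of two seminorms, and if both vanish then $a=0$ and $s=0$. For $s=0$ it equals $\|a\|_2$, because $|\langle a,a_\theta\rangle|\le\|a\|_2$. So the embedding of $A$ into $E$ extends to $Y_\theta$, and there is $v_\theta\in E$ with $\|a+sv_\theta\|=\max(\|a\|_2,|\langle a,a_\theta\rangle+s|)$ for $a\in A$, $s\in\mathbb R$. For $t>0$,
$$\|ta_\theta+v_\theta\|=\max(t,t+1)=t+1.$$
If $\theta'\ne\theta$, both in $[0,\pi)$, then $|\langle a_\theta,a_{\theta'}\rangle|=|\cos(\theta-\theta')|<1$, so for large $t$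
$$\|ta_\theta+v_{\theta'}\|=\max(t,|t\langle a_\theta,a_{\theta'}\rangle+1|)=t.$$
Subtracting, $\|v_\theta-v_{\theta'}\|\ge(t+1)-t=1$. This completes the proof of Theorem A. $\blacksquare$

## Replacing $c_0$ by small-support sequences: Theorem B

The group construction made no use of finite dimension: Lemmas 4, 5 and 6 hold for closed subspaces of any size. Finite dimension entered through Lemma 3. To handle spaces of density $\le\lambda$ we need a target space $Z$ which does for them what $c_0$ does for finite-dimensional ones. Fix an infinite cardinal $\lambda$ and let
$$Z=\{z\in\ell_\infty(\lambda^+):|\operatorname{supp}z|\le\lambda\}.$$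
This is a closed subspace, since the support of a limit of a sequence lies in the union of countably many supports of size $\le\lambda$. For $\lambda=\omega$ it consists of the bounded functions on $\omega_1$ with countable support.

**Lemma 8.** If $A$ is a subspace of density $\le\lambda$ of a Banach space $X$, every operator $S\colon A\to Z$ extends to an operator $X\to Z$ of the same norm.

*Proof.* Let $D\subseteq A$ be dense with $|D|\le\lambda$ and let $\Gamma=\bigcup_{d\in D}\operatorname{supp}S(d)$, so $|\Gamma|\le\lambda$. By continuity $S(a)$ vanishes off $\Gamma$ for every $a\in A$, so $S$ maps $A$ into $\ell_\infty(\Gamma)$, which lies in $Z$. For $\gamma\in\Gamma$ the functional $a\mapsto S(a)(\gamma)$ has norm at most $\|S\|$; let $\psi_\gamma\in X^*$ be a Hahn–Banach extension. Then $x\mapsto(\psi_\gamma(x))_{\gamma\in\Gamma}$ maps $X$ into $\ell_\infty(\Gamma)\subseteq Z$, extends $S$, and has norm $\|S\|$. $\square$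

**Step 1: the tower of length $\lambda^+$.** The step repeats the recursion with the new data. Let $X_0=Z\oplus_\infty\ell_\infty(\lambda)$, $G_0=\{1\}$, and let $\pi_0\colon X_0\to Z$ be the coordinate projection. At successors let $P_\alpha$ be the set of all bijective isometries between closed subspaces of $X_\alpha$ of density $\le\lambda$, put $X_{\alpha+1}=X_\alpha'$ and $G_{\alpha+1}=G_\alpha*F$, identify $X_\alpha$ with $\iota(X_\alpha)$ by Lemma 6, and obtain $\pi_{\alpha+1}$ from Lemma 5, whose hypothesis holds by Lemma 8. At limits take completions and unions as before. Let $E_\lambda=X_{\lambda^+}$ and let $\pi\colon E_\lambda\to Z$ be the final operator. Then $\|\pi\|=1$ and $\pi|_Z=\mathrm{id}$.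

**Step 2: small subspaces appear early.** This is where the length $\lambda^+$ is used. Since $\lambda^+$ is regular and uncountable, every sequence in $\bigcup_{\alpha<\lambda^+}X_\alpha$ lies in some $X_\alpha$ with $\alpha<\lambda^+$, so the union is complete and $E_\lambda=\bigcup_{\alpha<\lambda^+}X_\alpha$. A closed subspace of density $\le\lambda$ has a dense subset of size $\le\lambda$, which by regularity lies in some $X_\alpha$, $\alpha<\lambda^+$; as $X_\alpha$ is closed, the whole subspace does.

**Step 3: homogeneity and universal disposition for density $\le\lambda$.** We argue as for $E$. A bijective isometry $f\colon A\to B$ between subspaces of density $\le\lambda$ belongs to some $P_\alpha$ by Step 2, and $t_f\in G_{\alpha+1}\le G_{\lambda^+}$ acts on $E_\lambda$ as a surjective isometry which coincides with $f$ on $A$ by (4). Next, every Banach space $Y$ of density $\le\lambda$ embeds isometrically into $\ell_\infty(\lambda)\subseteq X_0\subseteq E_\lambda$. Indeed, let $\{d_i:i<\lambda\}$ be dense in $Y$ (repetitions allowed), take $\varphi_i\in Y^*$ with $\|\varphi_i\|\le1$ and $\varphi_i(d_i)=\|d_i\|$, and map $y\mapsto(\varphi_i(y))_{i<\lambda}$.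 This is a contraction, and $|\varphi_i(y)|\ge\|d_i\|-\|y-d_i\|\ge\|y\|-2\|y-d_i\|$, which can be made as close to $\|y\|$ as we like. Lemma 2, applied to the class of spaces of density $\le\lambda$, gives universal disposition for this class.

**Step 4: failure for $\lambda^+$.** We repeat the opening computation with $\lambda^+$ coordinates. Vectors of $c_0(\lambda^+)$ have countable support, so $c_0(\lambda^+)\subseteq Z\subseteq E_\lambda$. Let $Y=c_0(\lambda^+)+\mathbb R\mathbf 1\subseteq\ell_\infty(\lambda^+)$. Both $c_0(\lambda^+)$ and $Y$ have density $\lambda^+$. Let $g\colon Y\to E_\lambda$ be an operator extending the inclusion $c_0(\lambda^+)\hookrightarrow E_\lambda$. Put $z=\pi g(\mathbf 1)\in Z$ and pick $i\notin\operatorname{supp}z$, which exists because $|\operatorname{supp}z|\le\lambda$. Then $\|\mathbf 1-2e_i\|=1$, while $\pi g(\mathbf 1-2e_i)=z-2e_i$ has value $-2$ at $i$. So $\|g\|\ge2$, and $g$ is not isometric. Hence $E_\lambda$ is not of universal disposition for spaces of density $\le\lambda^+$. (Again $2$ is attained, by $x+s\mathbf 1\mapsto x$: since $x\in c_0(\lambda^+)$, we have $|s|\le\|x+s\mathbf 1\|$, so $\|x\|\le2\|x+s\mathbf 1\|$.)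

**Step 5: density at most $2^\lambda$.** We count along the tower once more. An element of $Z$ is given by a set of at most $\lambda$ elements of $\lambda^+$ and a real function on it, so $|Z|\le(\lambda^+)^\lambda\cdot\mathfrak c^\lambda=2^\lambda$. Also $|\ell_\infty(\lambda)|=2^\lambda$, so $|X_0|\le 2^\lambda$. If $|X_\alpha|,|G_\alpha|\le2^\lambda$, then a member of $P_\alpha$ is determined by a dense subset of its domain of size $\le\lambda$ and the images of its points, so $|P_\alpha|\le(2^\lambda)^\lambda=2^\lambda$ and $|G_{\alpha+1}|\le2^\lambda$. As finite sums of elements $[h,x]$ are dense in $M$, we get $|X_{\alpha+1}|\le(2^\lambda)^\omega=2^\lambda$. At limits we take unions of at most $\lambda^+\le2^\lambda$ sets, and completions. So $|E_\lambda|\le2^\lambda$.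

**Step 6: density at least $2^\lambda$ for every space $E$ of universal disposition for spaces of density $\le\lambda$.** As before we look for many separated vectors. Extending from $\{0\}$, $E$ contains an isometric copy of $A=\ell_1(\lambda)$. Each $\varepsilon\in\{0,1\}^\lambda\subseteq\ell_\infty(\lambda)=A^*$ is a functional of norm at most $1$, so $\max(\|a\|,|\varepsilon(a)+s|)$ is a norm on $A\oplus\mathbb R$ that extends the norm of $A$, and the resulting space has density $\lambda$. So there are $v_\varepsilon\in E$ with $\|a+sv_\varepsilon\|=\max(\|a\|,|\varepsilon(a)+s|)$, and in particular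
$$\|e_i+v_\varepsilon\|=\max(1,\varepsilon_i+1)=1+\varepsilon_i\qquad(i<\lambda).$$
If $\varepsilon\ne\varepsilon'$, choose $i$ with $\varepsilon_i\ne\varepsilon'_i$; then $\|v_\varepsilon-v_{\varepsilon'}\|\ge|\varepsilon_i-\varepsilon_i'|=1$. So $E$ has $2^\lambda$ vectors at mutual distance at least $1$, and its density is at least $2^\lambda$. By Step 3 this applies to $E_\lambda$, whose density is therefore exactly $2^\lambda$. This proves Theorem B. $\blacksquare$

## Two non-isomorphic homogeneous spaces of density $\mathfrak c$

*Proof of the Corollary.* By Theorem B with $\lambda=\omega$, the space $E_\omega$ has density $2^\omega=\mathfrak c$, is of universal disposition for separable spaces, hence a strong Gurarii space, and is homogeneous with respect to separable subspaces, hence with respect to finite-dimensional ones. By Theorem A, $E$ has density $\mathfrak c$ and is a strong Gurarii space homogeneous with respect to finite-dimensional subspaces. By Theorem A(3), $E$ is not isomorphic to any space of universal disposition for separable spaces, so $E$ and $E_\omega$ are not isomorphic. $\blacksquare$
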